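\title{A non-reduced $\mathbb{Q}$-algebra with vanishing cotangent complex}

\begin{abstract}
We show that a $\mathbb{Q}$-algebra whose cotangent complex over $\mathbb{Q}$ vanishes need not be reduced. The counterexample is an increasing union of finite-dimensional local complete intersections, cut out by the binomials $x_i^a-x_1\cdots x_m$, along monomial maps that are injective and yet induce zero on the homology of the cotangent complexes. We also prove that reducedness does hold for Noetherian algebras, where the vanishing of the K\"ahler differentials suffices, and for filtered colimits of algebras with a bounded number of generators.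
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative with identity and are not assumed Noetherian. For a ring map $k\to A$, the cotangent complex $\mathbb{L}_{A/k}$ is a complex of $A$-modules whose zeroth homology is the module $\Omega_{A/k}$ of K\"ahler differentials. We write $\mathbb{L}_{A/k}\simeq 0$ if it is quasi-isomorphic to the zero complex. The following question is posed in \cite{MS}.

\begin{quote}
\emph{Let $A$ be a $\mathbb{Q}$-algebra with $\mathbb{L}_{A/\mathbb{Q}}\simeq 0$. Is $A$ reduced?}
\end{quote}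

To see what the hypothesis measures, consider lifting a $k$-algebra map $A\to C/\mathfrak a$ to $C$, where $\mathfrak a^2=0$. Two lifts differ by a derivation $A\to\mathfrak a$, so there is at most one lift if $\Omega_{A/k}=0$. If $H_1(\mathbb{L}_{A/k})$ vanishes as well, a lift exists (see the proof of Lemma~\ref{lem:lift}). Such an algebra is infinitesimally rigid, while a nilpotent element is itself an infinitesimal, so one guesses that the answer is yes.

The simplest cases support the guess. Let $k$ be a field of characteristic $0$. For $A=k[x]/(x^N)$ with $N\ge2$, the module $\Omega_{A/k}=A\,dx/(Nx^{N-1}dx)$ is nonzero. Theorem~\ref{thm:noeth} below settles all Noetherian $\mathbb{Q}$-algebras. Beyond the Noetherian case, characteristic $p$ suggests extracting roots: in $\mathbb{F}_p[x^{1/p^\infty}]/(x)$ every element is a $p$-th power, so $\Omega=0$, and $x^{1/p}$ is a nonzero nilpotent. In characteristic $0$ this fails. If $A=\bigoplus_{q\in\mathbb{Q}_{\ge0}}A_q$ is a graded $k$-algebra, the \emph{Euler derivation}, which multiplies $A_q$ by $q$, factors through $d\colon A\to\Omega_{A/k}$.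 Hence $df\ne0$ for every nonzero homogeneous $f$ of positive degree, and this applies to $k[x^q:q\in\mathbb{Q}_{\ge0}]/(x)$.

Nevertheless the answer is no. By a local complete intersection we mean here a quotient of a regular local ring by a regular sequence.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$. There is a local $k$-algebra $A$, which is an increasing union $R_0\subset R_1\subset\cdots$ of finite-dimensional local complete intersection $k$-algebras with residue field $k$, such that $\mathbb{L}_{A/k}\simeq0$ and the maximal ideal of $A$ is nonzero and equals the nilradical of $A$. In particular, there is a non-reduced $\mathbb{Q}$-algebra $A$ with $\mathbb{L}_{A/\mathbb{Q}}\simeq0$.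
\end{theorem}

The construction is explicit: $R_n$ is the local ring at the origin of $k[x_1,\dots,x_m]/(x_i^{a}-x_1\cdots x_{m})_{1\le i\le m}$ for a pair $(a,m)=(a_n,m_n)$ with $m>a$, and each variable of $R_n$ is sent to a monomial in the variables of $R_{n+1}$. Since the cotangent complex commutes with filtered colimits, it is enough that each map $R_n\to R_{n+1}$ be injective and kill the homology of $\mathbb{L}_{R_n/k}$. Two positive results show which features of the example are forced.

\begin{theorem}\label{thm:noeth}
For a Noetherian $\mathbb{Q}$-algebra $A$ the following are equivalent: \textup{(i)} $\Omega_{A/\mathbb{Q}}=0$; \textup{(ii)} $\mathbb{L}_{A/\mathbb{Q}}\simeq0$; \textup{(iii)} $A$ is a finite product of algebraic field extensions of $\mathbb{Q}$. In particular such an $A$ is reduced.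
\end{theorem}

\begin{theorem}\label{thm:bounded}
Let $A$ be a filtered colimit of $\mathbb{Q}$-algebras $A_i$, each generated by at most $r$ elements, with $r$ independent of $i$. If $H_0(\mathbb{L}_{A/\mathbb{Q}})=H_1(\mathbb{L}_{A/\mathbb{Q}})=0$, then $A$ is reduced.
\end{theorem}

Thus, for $k=\mathbb{Q}$, the number of generators of the $R_n$ in Theorem~\ref{thm:main} cannot stay bounded.

Section~\ref{sec:facts} recalls what we use about $\mathbb{L}$, and Section~\ref{sec:dual} carries out one step of the construction by hand. Sections~\ref{sec:alg}--\ref{sec:limit} prove Theorem~\ref{thm:main}; Sections~\ref{sec:noeth} and~\ref{sec:bounded} prove Theorems~\ref{thm:noeth} and~\ref{thm:bounded} and can be read directly after Section~\ref{sec:dual}.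

\section{The cotangent complex in low degrees}\label{sec:facts}

We grade complexes homologically. A sequence $u_1,\dots,u_m$ in a ring $P$ is \emph{Koszul-regular} if the Koszul complex on it has no homology in positive degrees. Vanishing in degree $1$ says that every relation $\sum_l f_lu_l=0$ has the form $f_l=\sum_p g_{lp}u_p$ with $(g_{lp})$ alternating, that is, $g_{ll}=0$ and $g_{lp}=-g_{pl}$. Regular sequences are Koszul-regular, the Koszul complex is exact if some $u_l$ is a unit, and Koszul-regularity can be tested after localizing at each maximal ideal.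

The reader needs no construction of $\mathbb{L}$, only the following standard facts \cite{Illusie,Stacks}. Here $k$ is any ring, $B$ is a $k$-algebra, and polynomial rings may have any set of variables. The complex $\mathbb{L}_{B/k}$ is functorial in $B$, has homology in degrees $\ge0$, and $H_0(\mathbb{L}_{B/k})=\Omega_{B/k}$.

\begin{itemize}
\item[(F1)] Ring maps $k\to C\to B$ give a distinguished triangle $\mathbb{L}_{C/k}\otimes^{\mathbf L}_CB\to\mathbb{L}_{B/k}\to\mathbb{L}_{B/C}$. The complex $\mathbb{L}_{B/k}$ commutes with filtered colimits in $B$, and $\mathbb{L}_{S^{-1}B/k}=S^{-1}\mathbb{L}_{B/k}$. If $P$ is a polynomial ring over $k$, then $\mathbb{L}_{P/k}$ is $\Omega_{P/k}$ in degree $0$.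
\item[(F2)] Let $P\to B$ be a surjection from a polynomial $k$-algebra, with kernel $I$. Then $H_0$ and $H_1$ of $\mathbb{L}_{B/k}$ are those of the two-term complex
\[
N(P,B)=\bigl[\,I/I^2\xrightarrow{\ d\ }\Omega_{P/k}\otimes_PB\,\bigr]
\]
in degrees $1$ and $0$, where $d[u]=du$ for the class $[u]$ of $u\in I$. If $\varphi\colon P\to P'$ is a $k$-algebra map to a second such presentation with $\varphi(I)\subset I'$, then the maps on $H_0$ and $H_1$ induced by $B\to B'$ are those of the map of complexes $[u]\mapsto[\varphi(u)]$, $dx\mapsto d\varphi(x)$.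
\item[(F3)] If in (F2) the ideal $I$ is generated by a Koszul-regular sequence, then $\mathbb{L}_{B/P}$ is $I/I^2$ in degree $1$, and $I/I^2$ is $B$-free on the classes of the sequence. The triangle for $k\to P\to B$ then gives $H_i(\mathbb{L}_{B/k})=0$ for $i\ge2$.
\end{itemize}

Taking no variables in (F2), we get $H_1(\mathbb{L}_{(C/\mathfrak a)/C})=\mathfrak a/\mathfrak a^2$ for any ideal $\mathfrak a$ of a ring $C$.

From now through Section~\ref{sec:limit}, $k$ is a field of characteristic $0$, and we omit $k$ from $\Omega$ and $\mathbb{L}$. For $v\in\mathbb{Z}_{\ge0}^m$ put $x^v=x_1^{v_1}\cdots x_m^{v_m}$ and $|v|=\sum_iv_i$. A quotient such as $w/x_i$, where $x_i$ divides the monomial $w$, denotes the corresponding monomial.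

\section{One step by hand: the dual numbers}\label{sec:dual}

Let $D=k[\varepsilon]/(\varepsilon^2)$. The complex $N(k[\varepsilon],D)$ is $D\,[\varepsilon^2]\to D\,d\varepsilon$ with $[\varepsilon^2]\mapsto2\varepsilon\,d\varepsilon$. So $H_0(\mathbb{L}_D)=k\,d\varepsilon$ and $H_1(\mathbb{L}_D)=k\,[\varepsilon^3]$, and the higher homology vanishes by (F3). We want an injective map $D\to R$ that kills both classes. In particular we need $f\in R$ with $f\neq0$, $f^2=0$ and $df=0$. The Euler derivation forbids a homogeneous $f$ of positive degree in a graded ring such as $k[x_1,\dots,x_4]/(x_1^3,\dots,x_4^3)$. The idea is to perturb the relations by a term of higher degree, which keeps the monomial basis and destroys the grading.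

Let $P=k[x_1,\dots,x_4]$, $w=x_1x_2x_3x_4$ and $u_i=x_i^3-w$, and let $R$ be the localization of $P/(u_1,\dots,u_4)$ at the origin. By Lemma~\ref{lem:basis} below, $P\to R$ is surjective, with kernel $\mathfrak b$ say, and the monomials with all exponents at most $2$ form a basis of $R$. One of them is $w^2$, so $w^2\ne0$. Multiplying the four relations $x_i^3=w$ gives $w^3=w^4$, and $1-w$ is a unit of $R$, so $w^3=0$. Hence $\varepsilon\mapsto w^2$ defines an injective map $D\to R$.

\emph{The class $d\varepsilon$ dies.} Put $\sigma_i=(w/x_i)\,dx_i\in\Omega_R$, so that $dw=\sigma_1+\dots+\sigma_4$. The relation $du_i=0$ reads $3x_i^2\,dx_i=dw$. Multiply it by $w$ and use $wx_i^2=(w/x_i)x_i^3=(w/x_i)w$ to get $3w\sigma_i=w\,dw$. Summing over the four values of $i$ gives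
\[
3\,w\,dw=4\,w\,dw .
\]
Thus $w\,dw=0$, and $d(w^2)=2w\,dw=0$.

\emph{The class $[\varepsilon^3]$ dies.} By (F2) its image is the class of $w^6$ in $\mathfrak b/\mathfrak b^2$, and $w^6\in\mathfrak b^2$ because $w^3\in\mathfrak b$.

The mechanism is the inequality $3\ne4$ between the degrees of the two terms of $u_i$. With exponent $2$ and $m>2$ variables, multiplying the relations gives $w^2=w^m$, hence $w^2=0$; so $3$ is the least exponent for which this step works. The difficulty is to continue: $R$ has homology of its own, and the next map must send four variables to elements with zero differential that satisfy the four relations $u_i=0$. We therefore study the whole family to which $R$ belongs and look for maps between its members.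

\section{The algebras $B(a,m)$ and $R(a,m)$}\label{sec:alg}

Let $m>a\ge2$ be integers and $t=m-a$. Put $P=k[x_1,\dots,x_m]$, $w=x_1\cdots x_m$ and
\[
u_i=x_i^a-w\quad(1\le i\le m),\qquad I=(u_1,\dots,u_m),\qquad B=B(a,m)=P/I .
\]
Let $R=R(a,m)$ be the localization of $B$ at the maximal ideal $(x_1,\dots,x_m)$. We compute cotangent complexes on $B$, which has the explicit presentation, and test injectivity on $R$, which has the explicit basis.

\begin{lemma}\label{lem:ci}
The algebra $B$ is finite-dimensional and $u_1,\dots,u_m$ is Koszul-regular. Hence $H_i(\mathbb{L}_B)=0$ for $i\ge2$, the module $I/I^2$ is $B$-free on the classes $[u_i]$, and $R$ is a finite-dimensional local complete intersection with residue field $k$.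
\end{lemma}

\begin{proof}
In $B$ we have $x_i^a=w$, so $w^m=\prod_ix_i^a=w^a$ and therefore $x_i^{am}=x_i^{a^2}$. Since $m>a$, this is a monic relation for $x_i$, and $B$ is finite-dimensional. Let $\mathfrak n$ be a maximal ideal of $P$. If $\mathfrak n\not\supseteq I$, some $u_i$ is a unit in $P_{\mathfrak n}$ and the Koszul complex is exact there. If $\mathfrak n\supseteq I$, then $P_{\mathfrak n}$ is regular local of dimension $m$ and $P_{\mathfrak n}/IP_{\mathfrak n}$ is Artinian. So the $m$ elements $u_i$ are a system of parameters of a Cohen--Macaulay local ring, hence a regular sequence. Now apply (F3). The ring $R$ is the case $\mathfrak n=(x_1,\dots,x_m)$, and it is a direct factor of the Artinian ring $B$.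
\end{proof}

The order of a nonzero polynomial is the least degree of its monomials, and its lowest form is its homogeneous part of that degree. The lowest form of $u_i$ is $x_i^a$, because $m>a$. The next lemma says that $I$ produces no lowest forms beyond the ideal generated by these.

\begin{lemma}\label{lem:lowest}
If $0\ne f\in I$, then the lowest form of $f$ lies in $(x_1^a,\dots,x_m^a)$.
\end{lemma}

\begin{proof}
Write $f=\sum_lf_lu_l$. Let $\delta$ be the least order of the nonzero $f_l$, and let $f_l^{(\delta)}$ be the part of $f_l$ of degree $\delta$. The products $f_lw$ have order at least $\delta+m>\delta+a$, so the part of $f$ of degree at most $\delta+a$ is $\sum_lf_l^{(\delta)}x_l^a$. In particular $\delta+a$ is at most the order of $f$, so we may choose the expression for $f$ with $\delta$ as large as possible. If $\sum_lf_l^{(\delta)}x_l^a\neq0$, it is the lowest form of $f$ and we are done.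

Suppose it is zero. Since $x_1^a,\dots,x_m^a$ is a regular sequence, $f_l^{(\delta)}=\sum_pg_{lp}x_p^a$ with $(g_{lp})$ alternating, and on taking homogeneous parts we may assume that each $g_{lp}$ is homogeneous of degree $\delta-a$. Put $\tilde f_l=f_l-\sum_pg_{lp}u_p$. Then $\sum_l\tilde f_lu_l=f$, because $\sum_{l,p}g_{lp}u_pu_l=0$. Moreover $\tilde f_l=(f_l-f_l^{(\delta)})+\sum_pg_{lp}w$, and $g_{lp}w$ has degree $\delta+t>\delta$. So every nonzero $\tilde f_l$ has order greater than $\delta$, against the choice of $\delta$.
\end{proof}

\begin{lemma}\label{lem:basis}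
The map $P\to R$ is surjective, and the monomials $x^v$ with $v_i\le a-1$ for all $i$ form a $k$-basis of $R$.
\end{lemma}

\begin{proof}
Call these monomials \emph{standard}. The map $P\to B\to R$ is surjective because $R$ is a direct factor of $B$, so $R$ is spanned by monomials. If $v_i\ge a$, then in $R$ we have $x^v=(x^v/x_i^a)\,w$, a monomial of degree $|v|+t>|v|$. The maximal ideal of $R$ is nilpotent, so monomials of large degree vanish, and repeating the substitution turns any monomial into $0$ or a standard one.

For independence, let $f\ne0$ be a linear combination of standard monomials in $P$ that vanishes in $R$. Then $sf\in I$ for some $s\in P$ with $s(0)\neq0$. The lowest form of $sf$ is $s(0)$ times that of $f$, a nonzero combination of standard monomials. A polynomial lies in the monomial ideal $(x_1^a,\dots,x_m^a)$ only if each of its monomials does, so this contradicts Lemma~\ref{lem:lowest}.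
\end{proof}

We now put the computation of Section~\ref{sec:dual} in matrix form. Let $\sigma_p=(w/x_p)\,dx_p$ and let $M$ be the $m\times m$ matrix with entries $M_{ip}=a\delta_{ip}-1$. We have $du_i=ax_i^{a-1}dx_i-\sum_p\sigma_p$, and $wx_i^{a-1}=(w/x_i)x_i^a=(w/x_i)w$ in $B$. Therefore
\begin{equation}\label{eq:log}
w\,du_i=w\sum_pM_{ip}\,\sigma_p\qquad\text{in }\Omega_P\otimes_PB .
\end{equation}
The matrix $M$ is invertible over $k$, with $(M^{-1})_{pq}=\frac1a\bigl(\delta_{pq}-\frac1t\bigr)$, since
\[
\sum_p(a\delta_{ip}-1)\,\frac1a\Bigl(\delta_{pq}-\frac1t\Bigr)=\delta_{iq}-\frac1t-\frac1a+\frac m{at}=\delta_{iq}+\frac{m-a-t}{at}=\delta_{iq}.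
\]
This inversion of $a$ and $t$ is the only use of characteristic $0$ in the proof of Theorem~\ref{thm:main}. It also uses $m\ne a$: for $m=a$ the rows of $M$ sum to zero, as they must, since then $B$ is graded and the Euler derivation intervenes.

By \eqref{eq:log}, $w\sigma_p=0$ in $\Omega_B$ for all $p$. If $g$ is a monomial and $c_p$ is the exponent of $x_p$ in $w^2g$, then $d(w^2g)=\sum_pc_p\,g\,w\sigma_p=0$ in $\Omega_B$. So every monomial divisible by $w^2$ has zero differential, and for large $a$ many such monomials are standard.

\section{The transition maps}\label{sec:maps}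

Fix $m>a\ge2$. We look for a second algebra $B'=B(a',m')=P'/I'$, with variables $y_l$, their product $Y$ and relations $u'_l=y_l^{a'}-Y$, and for monomials $X_1,\dots,X_m$ divisible by $Y^2$ that satisfy $X_i^a=X_1\cdots X_m$ in $B'$. Divide the $y_l$ into $m$ blocks of size $\tau$, let $Z_i$ be the product of the variables in the $i$-th block, and try $X_i=Y^2Z_i^\kappa$; the factor $Z_i^\kappa$ will keep the $X_i$ apart. If $a'=a\kappa$, then in $B'$ we have $Z_i^{a'}=Y^\tau$ and $X_i^a=Y^{2a+\tau}$, while $X_1\cdots X_m=Y^{2m+\kappa}$. The two exponents agree exactly when $\tau=\kappa+2t$. In particular $\tau\ge3$, so the number of variables grows.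

Accordingly, let $\kappa\ge1$ be an integer and set
\[
\tau=\kappa+2t,\qquad a'=a\kappa,\qquad m'=m\tau,\qquad e=2a+\tau-1=2m+\kappa-1 .
\]
Then $a'\ge2$ and $m'-a'=t\kappa+2mt>0$, so Section~\ref{sec:alg} applies to $(a',m')$. Index the variables of $P'$ by pairs $l=(i,j)$ with $1\le i\le m$ and $1\le j\le\tau$, so that $Z_i=\prod_jy_{ij}$ and $Y=\prod_iZ_i$. Define
\[
\varphi\colon P\to P',\qquad \varphi(x_i)=X_i=Y^2Z_i^\kappa .
\]
Let $E$ be the $m\times m'$ matrix with $E_{il}=1$ if $l$ lies in the $i$-th block and $E_{il}=0$ otherwise. The exponent of $y_l$ in $X_i$ is $C_{il}=2+\kappa E_{il}$.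

\begin{lemma}\label{lem:relations}
We have $\varphi(I)\subset I'$, and $\varphi(u_i)\equiv Y^e\sum_lE_{il}u'_l \pmod{I'^2}$.
\end{lemma}

\begin{proof}
In $P'$ we have $y_{ij}^{a'}=Y+u'_{ij}$, so
\[
\varphi(u_i)=Y^{2a}Z_i^{a'}-Y^{2m}\prod_pZ_p^\kappa=Y^{2a}\prod_j(Y+u'_{ij})-Y^{2m+\kappa}.
\]
Modulo $I'^2$ the product over $j$ is $Y^\tau+Y^{\tau-1}\sum_ju'_{ij}$. The terms $Y^{2a+\tau}$ and $Y^{2m+\kappa}$ cancel, and $Y^e\sum_ju'_{ij}$ remains.
\end{proof}

So $\varphi$ induces $B\to B'$ and a map of complexes $\Phi\colon N(P,B)\otimes_BB'\to N(P',B')$ with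
\[
\Phi_0(dx_i)=dX_i,\qquad \Phi_1([u_i])=Y^e\sum_lE_{il}[u'_l].
\]
The divisibility of $X_i$ by $Y^2$ already makes $\Phi$ zero on $H_0$. The group $H_1$ is the kernel of a Jacobian matrix over $B$, for which we have no list of generators. We avoid computing it by showing that $\Phi$ is null-homotopic. The key is an identity between the four integer matrices, where $M'_{lq}=a'\delta_{lq}-1$ is the matrix of \eqref{eq:log} for $B'$:
\begin{equation}\label{eq:MC}
MC=EM' .
\end{equation}
Indeed, each column of $E$ sums to $1$ and each row to $\tau$, so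
\begin{align*}
(MC)_{il}&=a(2+\kappa E_{il})-(2m+\kappa)=a'E_{il}-(\kappa+2t),\\
(EM')_{il}&=a'E_{il}-\tau .
\end{align*}
Thus \eqref{eq:MC} restates the choices $a'=a\kappa$ and $\tau=\kappa+2t$.

\begin{proposition}\label{prop:null}
The map $\Phi$ is null-homotopic, and $H_i(\mathbb{L}_B)\to H_i(\mathbb{L}_{B'})$ is zero for all $i$.
\end{proposition}

\begin{proof}
We need a $B'$-linear map $h\colon\Omega_P\otimes_PB'\to I'/I'^2$ with $d\circ h=\Phi_0$ and $h\circ d=\Phi_1$. Put $\sigma'_q=(Y/y_q)\,dy_q$. Since $X_i/y_q=YZ_i^\kappa\,(Y/y_q)$, we have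
\[
dX_i=YZ_i^\kappa\sum_qC_{iq}\,\sigma'_q .
\]
Comparison with \eqref{eq:log} for $B'$ suggests a map of the form
\[
h(dx_i)=YZ_i^\kappa\sum_l\eta_{il}\,[u'_l]
\]
for an $m\times m'$ matrix $\eta$ over $k$. We compute both composites for an arbitrary $\eta$.

First, \eqref{eq:log} for $B'$ gives $d\,h(dx_i)=YZ_i^\kappa\sum_q(\eta M')_{iq}\sigma'_q$. So $d\circ h=\Phi_0$ if $\eta M'=C$.

Second, $du_i=\sum_p\bigl(a\delta_{ip}x_i^{a-1}-w/x_p\bigr)dx_p$. In $B'$, using $Z_i^{a'}=\prod_jy_{ij}^{a'}=Y^\tau$, we have
\begin{align*}
X_i^{a-1}\cdot YZ_i^\kappa&=Y^{2a-1}Z_i^{a\kappa}=Y^{2a-1+\tau}=Y^e,\\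
\prod_{s\ne p}X_s\cdot YZ_p^\kappa&=Y^{2m-1}\prod_sZ_s^\kappa=Y^{2m-1+\kappa}=Y^e .
\end{align*}
Hence $h(du_i)=Y^e\sum_p(a\delta_{ip}-1)\sum_l\eta_{pl}[u'_l]=Y^e\sum_l(M\eta)_{il}[u'_l]$. So $h\circ d=\Phi_1$ if $M\eta=E$, because the $[u_i]$ generate $I/I^2$.

Take $\eta=M^{-1}E$. Then $M\eta=E$, and $\eta M'=M^{-1}EM'=C$ by \eqref{eq:MC}. Thus $h$ is a null-homotopy. The map $N(P,B)\to N(P',B')$ factors through $\Phi$, so it is zero on homology, and (F2) gives the claim for $i=0,1$. For $i\ge2$ both groups vanish by Lemma~\ref{lem:ci}.
\end{proof}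

Proposition~\ref{prop:null} holds for every $\kappa\ge1$, but for small $\kappa$ it may say nothing at the origin: if $a=2$ and $\kappa=1$, then $a'=2$, and $Y^2=0$ in $R(2,m')$, so all $X_i$ vanish there. Taking $\kappa$ large makes room.

\begin{lemma}\label{lem:inj}
The map $\varphi$ induces a local homomorphism $R(a,m)\to R(a',m')$. It is injective if $\kappa>2m(a-1)$.
\end{lemma}

\begin{proof}
The $X_i$ have no constant term, so $\varphi$ preserves constant terms. Hence a polynomial lies in $(x_1,\dots,x_m)$ if and only if its image lies in the ideal $(y_l)$, which gives the local homomorphism. It sends $x^v$ to $y^{v'}$ with $v'_{ij}=\kappa v_i+2|v|$. Let $x^v$ be standard and $\kappa>2m(a-1)$. Then $2|v|\le2m(a-1)<\kappa$. So $v'_{ij}<\kappa(v_i+1)\le a'$, which says that $y^{v'}$ is standard, and $v_i=\lfloor v'_{ij}/\kappa\rfloor$ is determined by $v'$. Thus the basis of $R(a,m)$ from Lemma~\ref{lem:basis} maps injectively into that of $R(a',m')$.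
\end{proof}

\section{The colimit}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(a_0,m_0)=(2,3)$ and define inductively
\[
t_n=m_n-a_n,\quad \kappa_n=2m_na_n,\quad a_{n+1}=a_n\kappa_n,\quad m_{n+1}=m_n(\kappa_n+2t_n).
\]
For instance $\kappa_0=12$ and $(a_1,m_1)=(24,42)$. By Section~\ref{sec:maps}, $m_n>a_n\ge2$ for all $n$. Let $B_n=B(a_n,m_n)$ and $R_n=R(a_n,m_n)$, with the transition maps of Section~\ref{sec:maps} for $\kappa=\kappa_n$, and put $A=\varinjlim R_n$.

Since $\kappa_n>2m_n(a_n-1)$, the maps $R_n\to R_{n+1}$ are injective and local by Lemma~\ref{lem:inj}, so $A$ is the increasing union of the $R_n$, which are of the required kind by Lemma~\ref{lem:ci}. Let $\mathfrak m$ be the union of their maximal ideals. It is an ideal with $A/\mathfrak m=k$, and an element outside $\mathfrak m$ is a unit in some $R_n$, so $A$ is local with maximal ideal $\mathfrak m$. Each $R_n$ is Artinian local, so every element of $\mathfrak m$ is nilpotent, and $\mathfrak m$ is the nilradical. It contains $x_1\in R_0$, which is a standard monomial of $R(2,3)$ and hence nonzero.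

By (F1), $H_i(\mathbb{L}_{R_n})=H_i(\mathbb{L}_{B_n})\otimes_{B_n}R_n$, so this module is generated over $R_n$ by the image of $H_i(\mathbb{L}_{B_n})$. The $R_n$-linear map $H_i(\mathbb{L}_{R_n})\to H_i(\mathbb{L}_{R_{n+1}})$ kills these generators, because by functoriality $H_i(\mathbb{L}_{B_n})\to H_i(\mathbb{L}_{R_{n+1}})$ factors through the map $H_i(\mathbb{L}_{B_n})\to H_i(\mathbb{L}_{B_{n+1}})$, which is zero by Proposition~\ref{prop:null}. So all transition maps on homology vanish, and $H_i(\mathbb{L}_A)=\varinjlim H_i(\mathbb{L}_{R_n})=0$ for all $i$ by (F1).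
\end{proof}

In this ring $\mathfrak m=\mathfrak m^2\neq0$, since each variable of $R_n$ is a monomial of degree at least $2$ in $R_{n+1}$. Nakayama's lemma excludes this in a Noetherian local ring, and that is the core of the next proof.

\section{Noetherian algebras}\label{sec:noeth}

\begin{lemma}\label{lem:fields}
Let $K$ be a field of characteristic $0$.
\begin{itemize}
\item[(i)] If $K$ is algebraic over a subfield $F$, then $\mathbb{L}_{K/F}\simeq0$.
\item[(ii)] $H_i(\mathbb{L}_{K/\mathbb{Q}})=0$ for $i\ge1$, and $\Omega_{K/\mathbb{Q}}=0$ only if $K$ is algebraic over $\mathbb{Q}$.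
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (F1) we may assume that $K/F$ is finite. It is separable, so $K=F[x]/(g)$ with $g'$ nonzero in $K$. Then $N(F[x],K)$ is $K\xrightarrow{g'}K$, which is acyclic, and the higher homology vanishes by (F3).

(ii) Let $T$ be a transcendence basis of $K$ and $F=\mathbb{Q}(T)$. By (F1), $\mathbb{L}_{F/\mathbb{Q}}$ is the $F$-vector space with basis $\{d\theta:\theta\in T\}$, in degree $0$. By (i) and the triangle for $\mathbb{Q}\to F\to K$, $\mathbb{L}_{K/\mathbb{Q}}$ is the $K$-vector space on the same basis, in degree $0$.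
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:noeth}]
(i)$\Rightarrow$(iii). Let $\mathfrak p$ be a prime of $A$, and let $\mathfrak n$ and $K$ be the maximal ideal and residue field of $A_{\mathfrak p}$. The triangle for $\mathbb{Q}\to A_{\mathfrak p}\to K$ gives an exact sequence
\[
H_1(\mathbb{L}_{K/\mathbb{Q}})\to\mathfrak n/\mathfrak n^2\to\Omega_{A_{\mathfrak p}/\mathbb{Q}}\otimes_{A_{\mathfrak p}}K .
\]
The left term vanishes by Lemma~\ref{lem:fields}(ii) and the right term by (i). So $\mathfrak n=\mathfrak n^2$. As $\mathfrak n$ is finitely generated, Nakayama's lemma gives $\mathfrak n=0$, and $A_{\mathfrak p}$ is a field. Since this holds for all $\mathfrak p$, the ring $A$ is reduced and every prime is minimal. A reduced Noetherian ring of dimension $0$ is a finite product of fields (the zero ring is the empty product). Each factor is a localization of $A$, so it has no differentials, and it is algebraic over $\mathbb{Q}$ by Lemma~\ref{lem:fields}(ii).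

(iii)$\Rightarrow$(ii). Let $A=\prod_jK_j$ with corresponding idempotents $\epsilon_j$. By (F1) and Lemma~\ref{lem:fields}(i), $H_i(\mathbb{L}_{A/\mathbb{Q}})[\epsilon_j^{-1}]=H_i(\mathbb{L}_{K_j/\mathbb{Q}})=0$ for each $j$, and the $\epsilon_j$ sum to $1$.

(ii)$\Rightarrow$(i). Take $H_0$.
\end{proof}

\section{Colimits with a bounded number of generators}\label{sec:bounded}

Let $f\in A$ be nilpotent. Since $\Omega_{A/\mathbb{Q}}=0$, the element $f$ comes from a nilpotent element with zero differential in some $A_i=P/J$, where $P=\mathbb{Q}[z_1,\dots,z_r]$. For a representative $G\in P$ this means only that $dG\in J\Omega_{P/\mathbb{Q}}+P\,dJ$, which does not force $G\in J$: take $G=w^2$ and $J=\mathfrak b$ in Section~\ref{sec:dual}. The stronger condition $dG\in J^r\Omega_{P/\mathbb{Q}}$ does force it, as we show first. The vanishing of $H_1$ will then let us choose a representative satisfying the stronger condition.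

For $r=1$ the first claim is elementary. Let $J=(g)\ne0$ in $\mathbb{Q}[z]$, and let $G\ne0$ satisfy $G^N\in J$ and $G'\in J$. At a complex root of $g$ of multiplicity $\mu$, the polynomial $G$ vanishes, so $G'$ vanishes to order exactly one less than $G$. This order is at least $\mu$, so $g$ divides $G$. In more variables, roots are replaced by discrete valuations. These detect only the integral closure of an ideal, and returning to the ideal itself costs a power equal to the dimension.

An element $G$ of a ring is \emph{integral} over an ideal $\mathfrak a$ if $G^n+c_1G^{n-1}+\dots+c_n=0$ for some $n\ge1$ and $c_j\in\mathfrak a^j$; such elements form the integral closure $\overline{\mathfrak a}$. We use two theorems.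
\begin{itemize}
\item \emph{Valuative criterion} \cite[Prop.~6.8.4]{HS}. In a Noetherian domain $P$, an element $G$ lies in $\overline{\mathfrak a}$ if $G\in\mathfrak aV$ for every discrete valuation ring $V$ with $P\subset V\subset\operatorname{Frac}P$.
\item \emph{Brian\c{c}on--Skoda theorem of Lipman and Sathaye} \cite{LS}. For an ideal $J$ of a regular Noetherian ring of dimension $r$ one has $\overline{J^{\,j+r-1}}\subset J^j$ for $j\ge1$. We use $j=1$.
\end{itemize}

\begin{lemma}\label{lem:BS}
Let $r\ge1$, let $J$ be an ideal of $P=\mathbb{Q}[z_1,\dots,z_r]$, and let $G\in P$. If $G^N\in J$ for some $N\ge1$ and $\partial G/\partial z_j\in J^r$ for all $j$, then $G\in J$.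
\end{lemma}

\begin{proof}
We may assume $G\ne0$; then $J\neq0$, since $G^N\in J$. By the two theorems it suffices to show $G\in J^rV$ for every discrete valuation ring $V$ with $P\subset V\subset\operatorname{Frac}P$. Let $\nu$ be the valuation of $V$ and let $\mu=\min\{\nu(c):c\in J\}<\infty$, so that $J^rV$ consists of the elements of valuation at least $r\mu$. If $\mu=0$, then $J^rV=V$. Let $\mu>0$. Then $N\nu(G)\ge\mu$ gives $1\le\nu(G)<\infty$. Since $V\supset\mathbb{Q}$, its residue field $K$ has characteristic $0$, and Cohen's structure theorem gives $\widehat V\cong K[[\pi]]$, with $\nu$ the order in $\pi$. The derivation $\partial=d/d\pi$ of $\widehat V$ satisfies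
\[
\partial G=\sum_j\frac{\partial G}{\partial z_j}\,\partial z_j\in J^r\widehat V ,
\]
so $\nu(\partial G)\ge r\mu$. The leading term $c\pi^s$ of $G$ has $s=\nu(G)\ge1$ and derivative $sc\pi^{s-1}\ne0$, so $\nu(\partial G)=\nu(G)-1$. Hence $\nu(G)>r\mu$ and $G\in J^rV$.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $A$ be a $\mathbb{Q}$-algebra with $H_0(\mathbb{L}_{A/\mathbb{Q}})=H_1(\mathbb{L}_{A/\mathbb{Q}})=0$. Then every surjection $\widetilde A\to A$ of $\mathbb{Q}$-algebras with nilpotent kernel $\mathfrak k$ has a $\mathbb{Q}$-algebra section.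
\end{lemma}

\begin{proof}
We first show that every map $\gamma\colon A\to C/\mathfrak a$ with $\mathfrak a^2=0$ lifts to $C$. View $\mathfrak a$ as an $A$-module through $\gamma$. Choose a surjection $S\to A$ from a polynomial ring, with kernel $I$. By (F2), $d\colon I/I^2\to\Omega_{S/\mathbb{Q}}\otimes_SA$ is an isomorphism. Lift $S\to A\to C/\mathfrak a$ to a map $\psi\colon S\to C$ by lifting the images of the variables. Then $\psi(I)\subset\mathfrak a$ and $\psi(I^2)=0$, so $\psi$ induces an $A$-linear map $\bar\psi\colon I/I^2\to\mathfrak a$. The composite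
\[
\Delta\colon S\to\Omega_{S/\mathbb{Q}}\otimes_SA\xrightarrow{\ d^{-1}\ }I/I^2\xrightarrow{\ \bar\psi\ }\mathfrak a
\]
is a derivation that agrees with $\psi$ on $I$. Since $\Delta(p)\Delta(q)=0$, we have
\[
(\psi-\Delta)(p)\,(\psi-\Delta)(q)=\psi(pq)-\psi(p)\Delta(q)-\psi(q)\Delta(p)=(\psi-\Delta)(pq).
\]
So $\psi-\Delta$ is a $\mathbb{Q}$-algebra map that kills $I$, and it induces the required lift $A\to C$. Now lift the identity $A\to\widetilde A/\mathfrak k$ successively along the maps $\widetilde A/\mathfrak k^{j+1}\to\widetilde A/\mathfrak k^j$ for $j\ge1$, whose kernels have square zero.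
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
We may assume $r\ge1$. Presentations of the $A_i$ by $r$ variables need not be compatible with the transition maps. We therefore work first with functorial presentations and pass to $r$ variables at the end. ``Enlarging $i$'' means replacing $i$ by the target of an arrow of the filtered index category.

\emph{A representative with small differential.} Let $S_i$ be the polynomial ring over $\mathbb{Q}$ with one variable for each element of $A_i$, and let $I_i$ be the kernel of the tautological surjection $S_i\to A_i$. The pairs $(S_i,I_i)$ are functorial in $i$. Put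
\[
\widetilde A=\varinjlim S_i/I_i^{\,r+1},\qquad W=\varinjlim\Omega_{S_i/\mathbb{Q}}/I_i^{\,r}\Omega_{S_i/\mathbb{Q}} .
\]
Filtered colimits are exact, so $\widetilde A\to A$ is surjective with kernel $\varinjlim I_i/I_i^{\,r+1}$. Any $r+1$ elements of the kernel come from one index, so their product is zero. Lemma~\ref{lem:lift} gives a section $s\colon A\to\widetilde A$. By the Leibniz rule $d(I_i^{\,r+1})\subset I_i^{\,r}\Omega_{S_i/\mathbb{Q}}$, so the universal derivations induce a derivation $d\colon\widetilde A\to W$ into the $\widetilde A$-module $W$. Then $d\circ s$ is a derivation of $A$ into $W$, viewed as an $A$-module through $s$, and it is zero because $\Omega_{A/\mathbb{Q}}=0$.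

Let $f\in A$ with $f^N=0$. Represent $s(f)$ by some $F\in S_i$; its image under $S_i\to A_i\to A$ is $f$. The class of $dF$ in $W$ is $d(s(f))=0$, and the image of $F^N$ in $A$ is zero. An element that vanishes in a filtered colimit vanishes at some stage, so after enlarging $i$ we have $dF\in I_i^{\,r}\Omega_{S_i/\mathbb{Q}}$ and $F^N\in I_i$.

\emph{Reduction to $r$ variables.} Choose a surjection $P=\mathbb{Q}[z_1,\dots,z_r]\to A_i$, with kernel $J$. Define $\rho\colon S_i\to P$ by sending the variable attached to an element of $A_i$ to a preimage of that element. Then $\rho$ is compatible with the maps to $A_i$, so $\rho(I_i)\subset J$, and $G=\rho(F)$ has the same image in $A_i$ as $F$. We have $G^N\in J$. Applying the map $\Omega_{S_i/\mathbb{Q}}\to\Omega_{P/\mathbb{Q}}$ induced by $\rho$ gives $dG\in J^r\Omega_{P/\mathbb{Q}}$, that is, $\partial G/\partial z_j\in J^r$ for all $j$. By Lemma~\ref{lem:BS}, $G\in J$. So $F$ maps to $0$ in $A_i$, and $f=0$.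
\end{proof}

\begin{remark}
The uniform bound $r$ is used because of the order of the choices. The exponent $r+1$ is fixed in defining $\widetilde A$; the section $s$ depends on $\widetilde A$, and the index $i$ depends on $s$. Lemma~\ref{lem:BS} needs the exponent $r$ to be at least the number of generators of this last $A_i$. For the rings $R_n$ of Theorem~\ref{thm:main} with $k=\mathbb{Q}$ the first half of the proof works for every exponent, but the number $m_n$ of variables grows without bound.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HS}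
Huneke and Swanson, \emph{Integral Closure of Ideals, Rings, and Modules}.

\bibitem{Illusie}
Illusie, \emph{Complexe cotangent}.

\bibitem{LS}
J.~Lipman and A.~Sathaye, \emph{Jacobian ideals and a theorem about integral closures}, Michigan Math. J. \textbf{28} (1981).

\bibitem{MS}
Alapan Mukhopadhyay and Karen E.~Smith, \emph{Reducedness of formally unramified algebras over fields}, arXiv:2005.05833 (2020).

\bibitem{Stacks}
The Stacks Project, chapter ``The Cotangent Complex''.

\end{thebibliography}
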